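\title{Tensor factorizations of modular group algebras of finite $p$-groups}

\begin{abstract}
Let $p$ be a prime and $k=\mathbb F_p$. We prove that every factorization of the group algebra of a finite $p$-group $H$ as a tensor product of $k$-algebras comes from a direct factorization of the group: if $kH\cong A_1\otimes\cdots\otimes A_r$, then $H=H_1\times\cdots\times H_r$ with $kH_i\cong A_i$. It follows that if $G$ and $H$ are finite $p$-groups with $kG\cong kH$, then their directly indecomposable factors can be matched so that matched factors have isomorphic group algebras.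
\end{abstract}

\section{Introduction}

Throughout, $p$ is a prime and $k=\mathbb F_p$. Algebras are finite-dimensional, unital and associative $k$-algebras, and $\otimes=\otimes_k$. An \emph{indecomposable decomposition} of a finite group $G$ is an expression $G=G_1\times\cdots\times G_r$ of $G$ as an internal direct product of nontrivial directly indecomposable subgroups. By the Krull--Remak--Schmidt theorem, the factors are unique up to isomorphism and order.

The modular isomorphism problem asks whether $kG\cong kH$ implies $G\cong H$ for finite $p$-groups $G,H$. The answer is negative in general: there are non-isomorphic, directly indecomposable finite $2$-groups whose group algebras are isomorphic over every field of characteristic $2$. So $kG$ cannot determine the indecomposable factors $G_i$ of $G$. Since $kG\cong kG_1\otimes\cdots\otimes kG_r$, the most one can hope for is that $kG$ determines the algebras $kG_i$. This is the question posed in \cite{GL}.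

\medskip
\noindent\textbf{Question.} \emph{Let $G=G_1\times\cdots\times G_r$ and $H=H_1\times\cdots\times H_s$ be indecomposable decompositions of finite $p$-groups. Does $kG\cong kH$ imply that $r=s$ and that $kG_i\cong kH_{\sigma(i)}$ for all $i$, for some permutation $\sigma$ of $\{1,\dots,r\}$?}
\medskip

For abelian groups the answer is yes. In the commutative algebra $kG$ the map $a\mapsto a^{p^n}$ is $\mathbb F_p$-linear, its image is spanned by $G^{p^n}$ and has dimension $|G^{p^n}|$, and these numbers determine $G$. It is also known that abelian factors split off. Write $G=\mathrm{Ab}(G)\times\mathrm{NAb}(G)$, where $\mathrm{Ab}(G)$ is maximal among the abelian direct factors of $G$; the isomorphism types of the two factors do not depend on the choice, and $kG\cong kH$ holds if and only if $\mathrm{Ab}(G)\cong\mathrm{Ab}(H)$ and $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$. We do not use this result. On the other hand, nothing formal prevents an indecomposable group from sharing its group algebra with a decomposable one. This does happen when the characteristic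 does not divide the order: $\mathbb F_5C_4\cong\mathbb F_5^{\,4}\cong\mathbb F_5C_2\otimes\mathbb F_5C_2$, because $x^4-1$ and $x^2-1$ split into distinct linear factors over $\mathbb F_5$. For $p$-groups over $\mathbb F_p$ it cannot happen, in the following strong sense.

\begin{theorem}\label{thm:A}
Let $H$ be a finite $p$-group and suppose that $kH\cong A_1\otimes\cdots\otimes A_r$ as $k$-algebras. Then $H=H_1\times\cdots\times H_r$ for subgroups $H_i$ with $kH_i\cong A_i$ for all $i$.
\end{theorem}

The $A_i$ are arbitrary algebras; that they are group algebras is part of the conclusion. The question has a positive answer as a consequence.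

\begin{theorem}\label{thm:B}
Let $G=G_1\times\cdots\times G_r$ and $H=H_1\times\cdots\times H_s$ be indecomposable decompositions of finite $p$-groups. If $kG\cong kH$, then $r=s$ and there is a permutation $\sigma$ with $kG_i\cong kH_{\sigma(i)}$ for all $i$.
\end{theorem}

\begin{proof}[Proof, assuming Theorem~\ref{thm:A}]
Theorem~\ref{thm:A}, applied to $kH\cong kG_1\otimes\cdots\otimes kG_r$, gives $H=H_1'\times\cdots\times H_r'$ with $kH_i'\cong kG_i$. In particular $|H_i'|=|G_i|>1$. Suppose that $H_i'=U\times W$ with $U,W\ne1$. Then $kG_i\cong kU\otimes kW$, and Theorem~\ref{thm:A} gives $G_i=X\times Y$ with $|X|=|U|>1$ and $|Y|=|W|>1$, contrary to the indecomposability of $G_i$. So the $H_i'$ form an indecomposable decomposition of $H$. By the Krull--Remak--Schmidt theorem, $r=s$ and $H_i'\cong H_{\sigma(i)}$ for some permutation $\sigma$, and $kG_i\cong kH_i'\cong kH_{\sigma(i)}$.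
\end{proof}

The difficulty in Theorem~\ref{thm:A} is that an isomorphism $kH\cong A_1\otimes A_2$ has no visible relation to the basis $H$. Section~\ref{sec:fact} replaces it by one under which every $h\in H$ is a pure tensor, and states the result that is proved by induction on $|H|$. Two examples there show what remains to be done. Section~\ref{sec:retr} constructs a retraction from certain units of a group algebra onto the group. Section~\ref{sec:key}, the core of the paper, shows that for nonabelian $H$ a nontrivial group element lies in $A_1$ or in $A_2$, which gives a normal subgroup to factor out. Section~\ref{sec:ind} carries out the induction, and Section~\ref{sec:cons} collects consequences.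

\section{Local algebras, tops and truncation}\label{sec:prelim}

From now on all groups are finite $p$-groups. We write $x^y=y^{-1}xy$, also for an algebra element $x$ and a unit $y$, and $[x,y]=x^{-1}y^{-1}xy$, so that $x^y=x[x,y]$. The Frattini subgroup $\Phi(G)$ is generated by all $p$-th powers and commutators. It is the smallest normal subgroup with elementary abelian quotient, $\Phi(G_1\times G_2)=\Phi(G_1)\times\Phi(G_2)$, and a subgroup $X$ with $X\Phi(G)=G$ equals $G$.

Orbits of a $p$-group have $p$-power length, which gives the counting principle behind most arguments below.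

\begin{lemma}\label{lem:orbit}
Let a $p$-group act on a finite set $\Omega$, and let $\phi$ be a function from $\Omega$ to a $k$-vector space that is constant on orbits. Then the sum of $\phi$ over $\Omega$ equals its sum over the fixed points.
\end{lemma}

An \emph{augmented local algebra} is an algebra $A=k\oplus\Delta_A$ with $\Delta_A$ a nilpotent ideal. The projection $\varepsilon:A\to k$ is the only unital homomorphism to $k$, since any such homomorphism kills nilpotent elements. Hence every unital homomorphism between augmented local algebras commutes with $\varepsilon$. An element $a$ is a unit if and only if $\varepsilon(a)\neq0$. The set $V(A)=1+\Delta_A$ is a finite $p$-group, because $(1+x)^{p^n}=1+x^{p^n}$. Unital subalgebras $B$ (with $\Delta_B=B\cap\Delta_A$) and quotients $A/I$ with $I\subseteq\Delta_A$ are again augmented local. The basic example is $kG$, with $\varepsilon(g)=1$ for $g\in G$: the augmentation ideal $\Delta(G)=\ker\varepsilon$ has basis $\{g-1:1\ne g\in G\}$ and is nilpotent for a $p$-group $G$. If $N\trianglelefteq G$, the kernel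 of $kG\to k(G/N)$ is $\Delta(N)kG$.

The \emph{top} of $A$ is $T(A)=\Delta_A/\Delta_A^2$. The identity
\begin{equation}\label{eq:log}
vw-1=(v-1)+(w-1)+(v-1)(w-1)
\end{equation}
shows that $\ell:V(A)\to T(A)$, $\ell(v)=v-1+\Delta_A^2$, is a homomorphism onto the additive group $T(A)$. Note that $\ell(v)=\ell(w)$ means $v\equiv w \bmod \Delta_A^2$. The top plays for $A$ the role that the Frattini quotient plays for a group.

\begin{lemma}\label{lem:span}
Let $A$ be augmented local and $X\le V(A)$ a subgroup with $\ell(X)=T(A)$. Then $X$ spans $A$.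
\end{lemma}

\begin{proof}
The span $E$ of the group $X$ is a subalgebra, and $\Delta_A=\Delta_E+\Delta_A^2$ by hypothesis. Taking $n$-th powers gives $\Delta_A^n=\Delta_E^n+\Delta_A^{n+1}$, hence $\Delta_A\subseteq E+\Delta_A^{n}$ for all $n$. As $\Delta_A$ is nilpotent, $A=E$.
\end{proof}

\begin{lemma}\label{lem:top}
The restriction of $\ell$ to $G\le V(kG)$ is onto $T(kG)$ and has kernel $\Phi(G)$.
\end{lemma}

\begin{proof}
The kernel contains $\Phi(G)$ because $T(kG)$ is elementary abelian. The image spans $T(kG)$ and is an additive subgroup, hence a subspace, since $k=\mathbb F_p$. Regard $G/\Phi(G)$ as a $k$-vector space and let $\lambda:\Delta(G)\to G/\Phi(G)$ be the linear map with $\lambda(g-1)=g\Phi(G)$. By \eqref{eq:log}, $\lambda$ kills the products $(g-1)(h-1)$, which span $\Delta(G)^2$. So $g-1\in\Delta(G)^2$ forces $g\in\Phi(G)$.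
\end{proof}

This lemma is the first place where the prime field is needed: over a larger field $K$ and for $G=C_p$, the top is $K$ while $\ell(G)$ has $p$ elements. The other two places are Lemmas~\ref{lem:center} and~\ref{lem:extract}, where coefficients of an element of $kG$ are used as exponents.

\begin{lemma}\label{lem:tensor}
Let $A_1,A_2$ be augmented local with $\Delta_i=\Delta_{A_i}$. Then $A=A_1\otimes A_2$ is augmented local, and $\mathrm{id}\otimes\varepsilon$ and $\varepsilon\otimes\mathrm{id}$ together induce an isomorphism $T(A)\cong T(A_1)\oplus T(A_2)$.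
\end{lemma}

\begin{proof}
We have $A=k\oplus\Delta_A$ with $\Delta_A=\Delta_1\oplus\Delta_2\oplus(\Delta_1\otimes\Delta_2)$, where $\Delta_1$ stands for $\Delta_1\otimes1$ and $\Delta_2$ for $1\otimes\Delta_2$. This is the sum of the nilpotent ideals $\Delta_1\otimes A_2$ and $A_1\otimes\Delta_2$, so it is nilpotent. Since $\Delta_1\Delta_2=\Delta_1\otimes\Delta_2$ is an ideal of $A$, we get $\Delta_A^2=\Delta_1^2\oplus\Delta_2^2\oplus(\Delta_1\otimes\Delta_2)$. The two maps project $\Delta_A$ onto $\Delta_1$ and $\Delta_2$.
\end{proof}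

For $a=\sum a_gg\in kG$ and a subset $X\subseteq G$, the \emph{truncation} of $a$ to $X$ is $a_X=\sum_{g\in X}a_gg$. It satisfies $(a_X)^h=(a^h)_{X^h}$ for $h\in G$. Truncation is linear but rarely multiplicative; the following case is the exception. For $S\le G$ let $(kG)^S$ be the subalgebra of elements commuting with $S$; thus $(kG)^G=Z(kG)$.

\begin{lemma}\label{lem:Br}
The map $\mathrm{Br}_S:(kG)^S\to kC_G(S)$, $a\mapsto a_{C_G(S)}$, is an algebra homomorphism, and $\varepsilon\circ\mathrm{Br}_S=\varepsilon$.
\end{lemma}

\begin{proof}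
The sums of the orbits of $S$ on $G$ under conjugation form a basis of $(kG)^S$. So $(kG)^S=kC_G(S)\oplus J$, where $J=\ker\mathrm{Br}_S$ is spanned by the sums of the orbits of length $>1$. These lengths are divisible by $p$, so $\varepsilon(J)=0$. It remains to show that $J$ is an ideal. If $O$ is such an orbit and $c\in C_G(S)$, then $cO$ and $Oc$ are orbits of the same length. If $O,O'$ are two such orbits and $y\in C_G(S)$, the coefficient of $y$ in the product of their sums is the number of pairs $(a,b)\in O\times O'$ with $ab=y$. The group $S$ acts on these pairs by simultaneous conjugation without fixed points, so the coefficient is $0$ by Lemma~\ref{lem:orbit}. Thus the product lies in $J$.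
\end{proof}

\section{Multiplicative factorizations}\label{sec:fact}

If $kH\cong A_1\otimes A_2$, then each $A_i$ embeds in $kH$ as a unital subalgebra, so it is augmented local. A group element may correspond to a complicated tensor, but the isomorphism can be changed so that all group elements become pure tensors.

\begin{definition}
A \emph{factorization} of $H$ consists of augmented local algebras $A_1,A_2$ and group homomorphisms $f_i:H\to V(A_i)$ such that the algebra homomorphism $\varphi:kH\to A_1\otimes A_2$ with $\varphi(h)=f_1(h)\otimes f_2(h)$ is an isomorphism.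
\end{definition}

Given $f_1,f_2$, put $\tau(h)=(\ell f_1(h),\ell f_2(h))\in T(A_1)\oplus T(A_2)$. Since $(\mathrm{id}\otimes\varepsilon)\varphi(h)=f_1(h)$ and $(\varepsilon\otimes\mathrm{id})\varphi(h)=f_2(h)$, the element $\tau(h)$ is $\ell(\varphi(h))$ read through Lemma~\ref{lem:tensor}.

\begin{lemma}\label{lem:exist}
\begin{enumerate}
\item[(a)] Homomorphisms $f_i:H\to V(A_i)$ form a factorization if and only if $\dim A_1\dim A_2=|H|$ and $\tau$ is onto.
\item[(b)] If $kH\cong A_1\otimes A_2$ as algebras, there is a factorization of $H$ with these $A_1,A_2$.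
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\varphi$ is an isomorphism, the dimensions agree and $\tau$ is onto by Lemma~\ref{lem:top}. Conversely, if $\tau$ is onto, then $\varphi(H)$ spans $A_1\otimes A_2$ by Lemma~\ref{lem:span}, so $\varphi$ is onto, and it is bijective by dimension.

(b) Let $\Theta$ be an isomorphism, and let $f_1,f_2$ be the restrictions to $H$ of $(\mathrm{id}\otimes\varepsilon)\Theta$ and $(\varepsilon\otimes\mathrm{id})\Theta$. They map $H$ into $V(A_i)$, as algebra homomorphisms commute with $\varepsilon$. By construction, $\ell(\Theta(h))$ corresponds to $\tau(h)$ under Lemma~\ref{lem:tensor}, and $\ell\Theta(H)$ is the whole top by Lemma~\ref{lem:top}. Apply (a).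
\end{proof}

Fix a factorization and identify $A=kH$ with $A_1\otimes A_2$ by means of $\varphi$. Then $A_1,A_2$ are elementwise commuting subalgebras of $A$, $T(A)=T(A_1)\oplus T(A_2)$, and $\tau=\ell|_H$. Write $\Delta=\Delta(H)$ and $\Delta_i=\Delta_{A_i}$. The maps $e_1(a_1a_2)=a_1\varepsilon(a_2)$ and $e_2(a_1a_2)=\varepsilon(a_1)a_2$ are idempotent algebra endomorphisms of $A$ with images $A_1$ and $A_2$, and
\begin{equation}\label{eq:e}
e_1e_2=e_2e_1=\varepsilon,\qquad e_i(h)=f_i(h),\qquad h=e_1(h)e_2(h)\qquad(h\in H).
\end{equation}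
In particular $f_i(H)$ spans $A_i$. The last identity is what the normalization buys. Since $e_2(h)$ commutes with $A_1$, conjugation by $h$ and conjugation by $e_1(h)$ agree on $A_1$, so $e_1(a^h)=e_1(a)^{e_1(h)}=e_1(a)^h$. The same holds for $e_2$:
\begin{equation}\label{eq:equiv}
e_i(a^h)=e_i(a)^h\qquad(a\in A,\ h\in H).
\end{equation}
Hence $e_i(A^S)\subseteq A^S$ for every $S\le H$, and in particular $e_i(Z(A))\subseteq Z(A)$.

Finally put $N_1=\ker f_2$ and $N_2=\ker f_1$. By \eqref{eq:e}, $n=f_i(n)\in A_i$ for $n\in N_i$; conversely $h\in A_1$ gives $e_2(h)=\varepsilon(h)=1$, so $N_i=H\cap A_i$. These are normal subgroups with $N_1\cap N_2=1$, and $N=N_1\times N_2$ is normal in $H$.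

The statement proved by induction is the following.

\begin{proposition}\label{prop:P}
For every factorization $(A_1,A_2,f_1,f_2)$ of a finite $p$-group $H$ there are subgroups $H_1,H_2$ with $H=H_1\times H_2$ such that $f_i(H_i)$ spans $A_i$ for $i=1,2$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Proposition~\ref{prop:P}]
The case $r=1$ is trivial. For $r=2$ take a factorization by Lemma~\ref{lem:exist}(b) and $H_1,H_2$ as in the proposition. The maps $kH_i\to A_i$ extending $f_i$ are onto, and $|H_1||H_2|=\dim A_1\dim A_2$ forces both to be bijective. For $r>2$ this gives $H=H_1\times H'$ with $kH_1\cong A_1$ and $kH'\cong A_2\otimes\cdots\otimes A_r$, and induction on $r$ applies to $H'$.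
\end{proof}

If $H=H_1\times H_2$, $A_i=kH_i$ and $f_i$ are the projections, then $N_i=H_i$. One might hope that $H=N_1\times N_2$ always. This fails, already for $C_3\times C_3$.

\begin{example}\label{ex:33}
Let $p=3$, $H=\langle a\rangle\times\langle b\rangle\cong C_3\times C_3$, $A_1=k[x]/(x^3)$, $A_2=k[y]/(y^3)$. The groups $V(A_i)$ are elementary abelian of order $9$. Define
\[
f_1(a)=1+x,\quad f_1(b)=1+x^2,\qquad f_2(a)=1+y^2,\quad f_2(b)=1+y .
\]
Then $\tau(a)=(x,0)$ and $\tau(b)=(0,y)$, so this is a factorization by Lemma~\ref{lem:exist}(a). Since $1+x^2\notin\langle1+x\rangle=\{1,\,1+x,\,1+2x+x^2\}$, the map $f_1$ is injective, and so is $f_2$ by symmetry. Thus $N_1=N_2=1$: neither factor contains a nontrivial element of $H$. Proposition~\ref{prop:P} holds with $H_1=\langle a\rangle$ and $H_2=\langle b\rangle$.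
\end{example}

The next example shows the inductive step for a nonabelian group.

\begin{example}\label{ex:D8}
Let $p=2$ and $H=\langle a,b\rangle\times\langle c\rangle\cong D_8\times C_4$, with $a^2=b^2=c^4=1$ and $z=[a,b]$ central of order $2$. Let $A_1$ be the group algebra of a second copy $\langle s,t\rangle$ of $D_8$, with $s^2=t^2=1$ and $w=[s,t]$, and let $A_2=k[y]/(y^4)$. The unit $\zeta=1+s+sw$ is central, as $\{s,sw\}$ is a conjugacy class; also $\zeta^2=1+s^2+s^2w^2=1$ and $\zeta-1=s(w-1)\in\Delta_1^2$. Define
\[
f_1:\ a\mapsto s,\ b\mapsto t,\ c\mapsto\zeta,\qquad\qquad f_2:\ a\mapsto 1+y^3,\ b\mapsto1,\ c\mapsto1+y .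
\]
On tops, $a,b,c$ go to $(s-1,0)$, $(t-1,0)$, $(0,y)$, so this is a factorization. We have $f_1(H)=\langle s,t\rangle\times\langle\zeta\rangle$ of order $16$ and $f_2(H)=\langle1+y\rangle\times\langle1+y^3\rangle$ of order $8$. Hence $N_2=\langle c^2\rangle$, $N_1=\langle b,z\rangle$ and $|N|=8<|H|$.

To recover the factors from these data, pass to $Q=H/N=\langle\bar a\rangle\times\langle\bar c\rangle$, and correspondingly to $A_1/(t-1,w-1)=k\langle\bar s\rangle$ and $A_2/(y^2)$. There $\zeta$ and $1+y^3$ become $1$, so the induced factorization of $Q$ is the obvious one, with $Q_1=\langle\bar a\rangle$ and $Q_2=\langle\bar c\rangle$. The preimages $K_1=\langle a,b,c^2\rangle$ and $K_2=\langle b,z,c\rangle$ overlap in $N$, but their images $B_1=f_1(K_1)=\langle s,t\rangle$ and $B_2=f_2(K_2)=\langle 1+y\rangle$ are groups that are bases of $A_1$ and $A_2$. The groups $f_i(H)$ are larger than $B_i$ only by central units in $1+\Delta_i^2$. Projecting these away gives maps $q_i:H\to B_i$ and an isomorphism $(q_1,q_2):H\to B_1\times B_2$, with $H_1=\ker q_2=\langle a,b\rangle$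 and $H_2=\ker q_1=\langle c\rangle$. The projection involves a choice. Since $1+y^3=(1+y^2)(1+y^2+y^3)$, killing $1+y^2+y^3$ instead of $1+y^3$ gives $q_2(a)=1+y^2$ and $H_1=\langle ac^2,b\rangle$, which serves equally well.
\end{example}

Two things in Example~\ref{ex:D8} need a general argument: the projection onto $B_i$, and the fact that $N\neq1$.

\section{Retracting units onto the group}\label{sec:retr}

Let $G$ be a finite $p$-group and let $\mathcal N(G)$ be the normalizer of $G$ in $V(kG)$. If $G$ is abelian, $\mathcal N(G)=V(kG)$.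

\begin{proposition}\label{prop:retr}
There is a homomorphism $\rho:\mathcal N(G)\to G$ with $\ell(\rho(\theta))=\ell(\theta)$ for all $\theta\in\mathcal N(G)$.
\end{proposition}

The condition on $\ell$ is the point, and not every projection onto $G$ has it. In Example~\ref{ex:33}, project $V(A_1)$ onto $\langle1+x\rangle$ along $1+x+x^2=(1+x)(1+x^2)$, and likewise for $A_2$. Then $a\mapsto(1+x,(1+y)^{-1})$ and $b\mapsto((1+x)^{-1},1+y)$, and the resulting map $H\to\langle1+x\rangle\times\langle1+y\rangle$ kills $ab$. Projecting along $1+x^2$ and $1+y^2$ gives an isomorphism.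

We first reduce to central units, by Coleman's argument.

\begin{lemma}\label{lem:coleman}
$\mathcal N(G)=G\cdot V(Z(kG))$.
\end{lemma}

\begin{proof}
The right side normalizes $G$. Let $\theta\in\mathcal N(G)$. The rule $a\cdot b=b^{-1}a\,b^\theta$ defines a right action of $G$ on the set $G$. Its linear extension to $kG$ is given by the same formula and fixes $\theta$, since $b^{-1}\theta\,\theta^{-1}b\theta=\theta$. So the coefficients of $\theta$ are constant on orbits. Their sum is $\varepsilon(\theta)=1\ne0$, so by Lemma~\ref{lem:orbit} there is a fixed point $g\in G$. This means $\theta^{-1}b\theta=g^{-1}bg$ for all $b\in G$. Then $c=\theta g^{-1}$ commutes with $G$, $\varepsilon(c)=1$, and $\theta=cg$.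
\end{proof}

For central units we need a complement to $Z(G)$ that lies in $1+\Delta(G)^2$. A subgroup $U$ of a finite abelian $p$-group $V$ is \emph{pure} if $U\cap V^{p^n}=U^{p^n}$ for all $n$. Pure subgroups of finite abelian groups are direct factors (Pr\"ufer--Kulikov; see \cite{Fuchs}). To place the complement correctly, we apply this inside $1+\Delta(G)^2$, to the part of $Z(G)$ that lies there.

\begin{lemma}\label{lem:center}
There is a homomorphism $\rho_0:V(Z(kG))\to Z(G)$ that is the identity on $Z(G)$ and satisfies $\ell(\rho_0(c))=\ell(c)$ in $T(kG)$ for all $c$.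
\end{lemma}

\begin{proof}
Let $M=Z(G)$ and $M_0=M\cap\Phi(G)$; then $M^p\le M_0$. Throughout, $\ell$ takes values in $T(kG)$.

\emph{Reduction to $kM$.} By Lemma~\ref{lem:Br}, $\mathrm{Br}_G$ restricts to a homomorphism $V(Z(kG))\to V(kM)$, which is the identity on $M$. For $c\in Z(kG)$, the difference $c-\mathrm{Br}_G(c)$ is a combination of sums of noncentral classes $K$. Fix $g\in K$. Every $x\in K$ lies in $g\Phi(G)$, so $x-1\equiv g-1 \bmod\Delta(G)^2$ by Lemma~\ref{lem:top}. As $p$ divides $|K|$,
\[
\sum_{x\in K}x=\sum_{x\in K}(x-1)\equiv|K|(g-1)=0\mod\Delta(G)^2 .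
\]
So $\mathrm{Br}_G$ preserves $\ell$, and it suffices to find a homomorphism $V(kM)\to M$ that is the identity on $M$ and preserves $\ell$.

\emph{The subgroup $V_0$.} Let $V_0=\{v\in V(kM):\ell(v)=0\}$. Then $V_0\cap M=M_0$ by Lemma~\ref{lem:top}. For $v=\sum a_mm\in V(kM)$ choose integers $\tilde a_m$ lifting $a_m$ and put $w=\prod m^{\tilde a_m}\in M$. From $v-1=\sum a_m(m-1)$ we get $\ell(v)=\sum a_m\ell(m)=\ell(w)$. Hence $V(kM)=V_0M$, and $w\in M_0$ whenever $v\in V_0$.

\emph{$M_0$ is pure in $V_0$.} Let $m_0\in M_0$ and $m_0=v^{p^n}$ with $v=\sum a_mm\in V_0$, and let $w\in M_0$ be as above. Since $kM$ is commutative and $a^p=a$ in $k$, we have $v^{p^n}=\sum a_mm^{p^n}$. Comparing coefficients, the integer $s_g=\sum_{m^{p^n}=g}\tilde a_m$ is congruent to $1$ modulo $p$ for $g=m_0$ and to $0$ for $g\ne m_0$; in particular $m_0\in M^{p^n}$. Therefore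
\[
w^{p^n}=\prod_{g\in M^{p^n}}g^{s_g}\in m_0\,M^{p^{n+1}},
\]
say $w^{p^n}=m_0w_1^{p^{n+1}}$ with $w_1\in M$. Then $m_0=(ww_1^{-p})^{p^n}$ and $ww_1^{-p}\in M_0$.

\emph{Conclusion.} Write $V_0=M_0\times W$. Then $V(kM)=V_0M=WM$ and $W\cap M=W\cap M_0=1$, so $V(kM)=M\times W$. The projection onto $M$ with kernel $W$ preserves $\ell$, because $\ell(W)=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:retr}]
By Lemma~\ref{lem:coleman}, write $\theta=gc$ with $g\in G$, $c\in V(Z(kG))$, and put $\rho(\theta)=g\rho_0(c)$. If $gc=g'c'$, then $g'^{-1}g=c'c^{-1}$ lies in $G\cap Z(kG)=Z(G)$, so $\rho_0(c')\rho_0(c)^{-1}=g'^{-1}g$, that is, $g'\rho_0(c')=g\rho_0(c)$. The map $\rho$ is a homomorphism because $c$ and $\rho_0(c)$ are central, and $\ell(\rho(\theta))=\ell(g)+\ell(c)=\ell(\theta)$.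
\end{proof}

\section{A central commutator lies in one factor}\label{sec:key}

\begin{proposition}\label{prop:key}
For every factorization of a nonabelian group $H$, we have $N_1\ne1$ or $N_2\ne1$.
\end{proposition}

By Example~\ref{ex:33} the hypothesis that $H$ is nonabelian cannot be dropped. We keep the notation of Section~\ref{sec:fact}.

\subsection{A minimal element of the second center}

Let $Z_2(H)=\{g:[g,h]\in Z(H)\text{ for all }h\in H\}$. It properly contains $Z(H)$, since the nontrivial $p$-group $H/Z(H)$ has nontrivial center. The identities $[g,hh']=[g,h'][g,h]^{h'}$ and $[gg',h]=[g,h]^{g'}[g',h]$ show that $Z_2(H)\times H\to Z(H)$, $(g,h)\mapsto[g,h]$, is a homomorphism in each variable. So $[g,H]=\{[g,h]:h\in H\}$ is a subgroup of $Z(H)$ for $g\in Z_2(H)$.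

Which elements should lie in a factor? Suppose $H=H_1\times H_2$ with $A_i=kH_i$, and let $u=u_1u_2\in Z_2(H)\setminus Z(H)$. Then $[u,H]=[u_1,H]\times[u_2,H]$ with $[u_i,H]\le H_i$. In general both parts are nontrivial, as for $u=(a,a)$ in $D_8\times D_8$. But if $|[u,H]|$ is as small as possible, one part must be trivial, and $[u,H]$ lies in one factor. This choice of $u$ makes no reference to the decomposition, so it is available for any factorization.

Choose $u\in Z_2(H)\setminus Z(H)$ with $|[u,H]|$ minimal, and put
\[
D=[u,H]\ne1,\qquad d_h=[u,h],\qquad C=C_H(u),\qquad \Lambda=\Delta(D)A .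
\]
The map $h\mapsto d_h$ has kernel $C$, so $C\trianglelefteq H$ and $H/C\cong D$. Since $[u^p,H]=D^p$ is a proper subgroup of $D$, minimality gives $u^p\in Z(H)$ and $D^p=1$. So $D$ and $H/C$ are elementary abelian, and
\begin{equation}\label{eq:min}
g\in Z_2(H)\setminus Z(H)\ \Longrightarrow\ |[g,H]|\ge|D| .
\end{equation}
We shall prove that $D\le N_1$ or $D\le N_2$. As $D$ is central, $\Lambda$ is a two-sided ideal. It can be described by conjugation alone, and this is what ties it to the factorization.

\begin{lemma}\label{lem:Lambda}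
$e_i(\Lambda)\subseteq\Lambda$ for $i=1,2$.
\end{lemma}

\begin{proof}
We have $h^u-h=h([h,u]-1)$ and $\{[h,u]:h\in H\}=\{d_h^{-1}:h\in H\}=D$. So $\Lambda$ is the ideal generated by all $a^u-a$ with $a\in A$. By \eqref{eq:equiv}, $e_i(a^u-a)=e_i(a)^u-e_i(a)\in\Lambda$, and $e_i$ is an algebra endomorphism.
\end{proof}

\subsection{The case $|D|=p$}

Let $D=\langle z\rangle$, as happens in Example~\ref{ex:D8}. Then $\Lambda=(z-1)A$, and Lemma~\ref{lem:Lambda} gives $e_i(z)-1=(z-1)\beta_i$ with $\beta_i\in A$. By \eqref{eq:log} applied to $z=e_1(z)e_2(z)$,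
\[
(z-1)\bigl(1-\beta_1-\beta_2-(z-1)\beta_1\beta_2\bigr)=0 .
\]
As $z\ne1$, the second factor is not a unit, so $\varepsilon(\beta_1)+\varepsilon(\beta_2)=1$. Say $\varepsilon(\beta_1)\ne0$. Applying $e_2$ to $e_1(z)-1=(z-1)\beta_1$ and using $e_2e_1=\varepsilon$ gives $0=(e_2(z)-1)\,e_2(\beta_1)$. The element $e_2(\beta_1)$ is a unit, so $e_2(z)=1$ and $D\le N_1$. If $\varepsilon(\beta_2)\neq0$, then $D\le N_2$ in the same way.

\emph{For the rest of this section, $|D|\ge p^2$.} The scalars $\varepsilon(\beta_i)$ are replaced by two complementary projections of a vector space isomorphic to $D$, and the new difficulty is to exclude that both are nonzero.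

\subsection{The projections $\pi_1$ and $\pi_2$}

Let $L=T(kD)=\Delta(D)/\Delta(D)^2$. In this section $\ell$ denotes the map $D\to L$, $d\mapsto d-1+\Delta(D)^2$, which is an isomorphism by Lemma~\ref{lem:top}. Let $R$ be a transversal of $D$ in $H$. Then $A=\bigoplus_{g\in R}kD\,g$ and $\Lambda=\bigoplus_{g\in R}\Delta(D)g$. So $a\in A$ lies in $\Lambda$ if and only if its coefficients sum to $0$ on each coset of $D$, and $\Lambda$ is closed under truncation to unions of cosets of $D$. Define the linear map
\[
\omega:\Lambda\to L,\qquad\omega\Bigl(\sum_{g\in R}x_gg\Bigr)=\sum_{g\in R}x_g+\Delta(D)^2\qquad(x_g\in\Delta(D)).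
\]

\begin{lemma}\label{lem:omega}
For $x\in\Delta(D)$ and $h\in H$ we have $\omega(xh)=x+\Delta(D)^2$. For $a\in A$, $\xi\in\Lambda$ and $h\in H$,
\begin{equation}\label{eq:omega}
\omega(a\xi)=\omega(\xi a)=\varepsilon(a)\omega(\xi),\qquad\omega(\xi^h)=\omega(\xi).
\end{equation}
The map $\omega$ is onto and $\ker\omega=\Delta\Lambda$.
\end{lemma}

\begin{proof}
If $h=dg$ with $d\in D$, $g\in R$, then $xh=(xd)g$ and $xd-x=x(d-1)\in\Delta(D)^2$. By linearity it suffices to check \eqref{eq:omega} for $a\in H$ and $\xi=xg$, where $a\xi=x(ag)$ and $\xi a=x(ga)$ because $D$ is central; the first assertion applies. Surjectivity follows by taking $h=1$, and $\Delta\Lambda\subseteq\ker\omega$ by \eqref{eq:omega}. Conversely, $\sum x_gg=\sum x_g+\sum(g-1)x_g$. The second sum lies in $\Delta\Lambda$, and if $\omega(\sum x_gg)=0$ the first lies in $\Delta(D)^2\subseteq\Delta\Lambda$.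
\end{proof}

Since $e_i$ preserves $\Lambda$ and $\Delta$, it preserves $\Delta\Lambda$ and induces a linear map $\pi_i:L\to L$ with $\pi_i\omega=\omega e_i$ on $\Lambda$. Thus $\pi_i^2=\pi_i$ and $\pi_i(\ell(d))=\omega(e_i(d)-1)$. By \eqref{eq:log},
\[
d-1=(e_1(d)-1)+(e_2(d)-1)+(e_1(d)-1)(e_2(d)-1),
\]
where the last term lies in $\Delta\Lambda$. Applying $\omega$ gives $\pi_1+\pi_2=\mathrm{id}_L$.

\begin{lemma}\label{lem:zero}
If $\pi_2=0$, then $D\le N_1$. If $\pi_1=0$, then $D\le N_2$.
\end{lemma}

\begin{proof}
Let $\pi_2=0$, that is, $e_2(\Lambda)\subseteq\Delta\Lambda$. Then $e_2(\Lambda)=e_2(e_2(\Lambda))\subseteq e_2(\Delta)e_2(\Lambda)\subseteq\Delta\,e_2(\Lambda)$. Iterating, $e_2(\Lambda)\subseteq\Delta^ne_2(\Lambda)=0$ for large $n$. So $e_2(d)=1$ for all $d\in D$. The second case is symmetric.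
\end{proof}

\subsection{From the unit $e_1(u)$ to a group element}

In the model case $H=H_1\times H_2$, the image of $\pi_1$ is $\ell([u_1,H])$ with $u_1=e_1(u)\in Z_2(H)$, and \eqref{eq:min} finishes the proof. In general $e_1(u)$ is only a unit of $A$, and \eqref{eq:min} is a statement about group elements. We therefore look for $u_1\in Z_2(H)$ whose commutators reproduce $\pi_1$. The starting point is $u^h=ud_h$, which by \eqref{eq:equiv} gives
\begin{equation}\label{eq:start}
e_1(u)^h-e_1(u)=e_1(u)\,\xi_h,\qquad \xi_h=e_1(d_h)-1\in\Lambda\cap Z(A).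
\end{equation}
The value of $\omega$ on the left side can be computed coset by coset, and cosets of $D$ fixed by $H$ come from elements of $Z_2(H)$. The other cosets are the obstacle: a cycle $yD,\,y^hD,\dots$ of length $m>1$ contributes the commutator $[y,h^m]$, which need not be trivial. To remove the obstacle we truncate \eqref{eq:start} to a subgroup on which $H$ acts through an elementary abelian group.

Let $Y=C_H(C)$. Since $u\in C$, we have $Y\le C_H(u)=C$, so $Y=Z(C)$. Thus $Y$ is an abelian normal subgroup of $H$ with $D\le Z(H)\le Y$, and $H$ acts on $Y$ through $H/C$. On $A^C$, truncation to $Y$ is the homomorphism $\mathrm{Br}_C$. We first check that it does not change the right side of \eqref{eq:start}.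

\begin{lemma}\label{lem:central}
If $\xi\in\Lambda\cap Z(A)$, then $\omega(\xi)=\omega(\xi_Y)$.
\end{lemma}

\begin{proof}
We show that $\omega(\xi)=\omega(\xi_{Z(H)})$. This suffices: $\xi_Y$ also lies in $\Lambda\cap Z(A)$, as $Y$ is normal and contains $D$, and $(\xi_Y)_{Z(H)}=\xi_{Z(H)}$.

Write $\xi=\sum_{\gamma\in H/D}\xi_\gamma$. The group $H$ acts on $H/D$ by conjugation and $(\xi_\gamma)^h=\xi_{\gamma^h}$, so $\gamma\mapsto\omega(\xi_\gamma)$ is constant on orbits by \eqref{eq:omega}. By Lemma~\ref{lem:orbit}, only fixed cosets count. The cosets contained in $Z(H)$ are fixed. Let $\gamma=gD$ be fixed with $g\notin Z(H)$. Then $[g,h]\in D$ for all $h$, so $g\in Z_2(H)$, and $[g,H]=D$ by \eqref{eq:min}. Write $\xi_\gamma=xg$ with $x\in\Delta(D)$. From $xg=(xg)^h=x[g,h]g$ we get $xd=x$ for all $d\in D$, so $x$ is a scalar multiple of $\hat D=\sum_{d\in D}d$. Let $d_1,\dots,d_m$ be a basis of $D$. Since $1+X+\dots+X^{p-1}=(X-1)^{p-1}$ in $k[X]$, we have $\hat D=\prod_j(d_j-1)^{p-1}\in\Delta(D)^{m(p-1)}$, and $m\ge2$. Hence $\omega(\xi_\gamma)=0$.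
\end{proof}

The assumption $|D|\ge p^2$ is used only here, to ensure $m(p-1)\ge 2$. Without it the lemma can fail: for $H=D_8=\langle a,b\rangle$ and $u=a$, we have $Y=\langle a,z\rangle$, and the class sum $\xi=(z-1)b$ has $\omega(\xi)\ne0$ and $\xi_Y=0$.

\begin{lemma}\label{lem:extract}
Let $\alpha\in kY$ satisfy $\alpha^h-\alpha\in\Lambda$ for all $h\in H$. Then there is $u_1\in Z_2(H)$ with $[u_1,H]\le D$ and $\omega(\alpha^h-\alpha)=\ell([u_1,h])$ for all $h\in H$.
\end{lemma}

\begin{proof}
For $\gamma\in Y/D$ let $a(\gamma)\in\mathbb F_p$ be the sum of the coefficients of $\alpha$ on $\gamma$, and choose $y_\gamma\in\gamma$. The coefficients of $\alpha^h$ on $\gamma^h$ sum to $a(\gamma)$, so $\alpha^h-\alpha\in\Lambda$ gives $a(\gamma^h)=a(\gamma)$. Define $d(\gamma,h)\in D$ by $y_\gamma^h=y_{\gamma^h}\,d(\gamma,h)$. The element $\eta=\alpha-\sum_\gamma a(\gamma)y_\gamma$ lies in $\Lambda$, so $\omega(\eta^h-\eta)=0$. Reindexing gives $\sum_\gamma a(\gamma)y_\gamma=\sum_\gamma a(\gamma)y_{\gamma^h}$, and therefore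
\begin{equation}\label{eq:sum}
\omega(\alpha^h-\alpha)=\sum_\gamma a(\gamma)\,\omega\bigl(y_\gamma^h-y_{\gamma^h}\bigr)=\sum_\gamma a(\gamma)\,\ell(d(\gamma,h)).
\end{equation}

Let $O\subseteq Y/D$ be an $H$-orbit with $|O|>1$, and fix $h$. We claim that $\prod_{\gamma\in O}d(\gamma,h)=1$; as $a$ is constant on $O$, the orbit then contributes $0$ to \eqref{eq:sum}. The abelian group $H/C$ acts transitively on $O$, so all points have the same stabilizer, and $h$ fixes either no point of $O$ or all of them.

Suppose $h$ fixes no point. Since $h^p\in C$ acts trivially on $Y$, all cycles of $h$ on $O$ have length $p$. Conjugating $p$ times by $h$ gives $y_\gamma^{h^p}=y_\gamma\prod_{i=0}^{p-1}d(\gamma^{h^i},h)$, and the left side is $y_\gamma$. So the product over each cycle is $1$.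

Suppose $h$ fixes every point, so $y_\gamma^h=y_\gamma d(\gamma,h)$ for $\gamma\in O$. If $\gamma'=\gamma^g$ with $g\in H$, then $y_{\gamma'}=y_\gamma^gd'$ with $d'\in D$. Since $g$ and $h$ commute in their action on $Y$, we have $(y_\gamma^g)^h=(y_\gamma^h)^g=y_\gamma^g\,d(\gamma,h)$, whence $d(\gamma',h)=d(\gamma,h)$. The product is $d(\gamma,h)^{|O|}=1$, because $p$ divides $|O|$ and $D^p=1$.

Only the cosets $\gamma$ fixed by all of $H$ remain in \eqref{eq:sum}. For these, $d(\gamma,h)=[y_\gamma,h]\in D$ for all $h$, so $y_\gamma\in Z_2(H)$. Let $u_1=\prod y_\gamma^{\tilde a(\gamma)}$, taken over the fixed cosets, with integers $\tilde a(\gamma)$ lifting $a(\gamma)$. Then $[u_1,h]=\prod[y_\gamma,h]^{\tilde a(\gamma)}\in D$, and $\ell([u_1,h])$ is the right side of \eqref{eq:sum}.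
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:key}]
Since $u\in A^C$, also $e_1(u)\in A^C$ by \eqref{eq:equiv}. As $C$ is normal, $e_1(u)^h\in A^C$, and $\xi_h$ is central. Put $\alpha=\mathrm{Br}_C(e_1(u))\in kY$; then $\varepsilon(\alpha)=1$. Truncation to the normal subgroup $Y$ commutes with conjugation by $h$, so applying the homomorphism $\mathrm{Br}_C$ to \eqref{eq:start} gives $\alpha^h-\alpha=\alpha\,(\xi_h)_Y\in\Lambda$. By \eqref{eq:omega} and Lemma~\ref{lem:central},
\[
\omega(\alpha^h-\alpha)=\omega((\xi_h)_Y)=\omega(\xi_h)=\pi_1(\ell(d_h)).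
\]
Lemma~\ref{lem:extract} provides $u_1\in Z_2(H)$ with $\ell([u_1,h])=\pi_1(\ell(d_h))$ for all $h$. As $d_h$ runs through $D$, this says $\ell([u_1,H])=\pi_1(L)$. If $\pi_1\ne0$, then $u_1\notin Z(H)$, and \eqref{eq:min} gives $|\pi_1(L)|\ge|D|=|L|$. A surjective idempotent map is the identity, so $\pi_2=0$. Thus $\pi_1=0$ or $\pi_2=0$, and Lemma~\ref{lem:zero} applies.
\end{proof}

\section{The induction}\label{sec:ind}

We prove Proposition~\ref{prop:P}. By Lemma~\ref{lem:span}, it is enough to find $H=H_1\times H_2$ with $\ell f_i(H_i)=T(A_i)$. Write $T_i=T(A_i)$, and recall that $\tau=(\ell f_1,\ell f_2)$ maps $H$ onto $T_1\oplus T_2$.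

\subsection{Abelian groups}

Here $N$ may be trivial, but the retraction is defined on all of $V(kH)$, and it turns $e_1$ into an endomorphism of the group. Let $\rho:V(kH)\to H$ be as in Proposition~\ref{prop:retr} and $\psi=\rho\circ e_1|_H$. Then $\tau(\psi(h))=\ell(e_1(h))=(\ell f_1(h),0)$, that is, $\tau\psi=\mathrm{pr}\,\tau$, where $\mathrm{pr}$ is the projection of $T_1\oplus T_2$ onto $T_1$. The map $\psi$ need not be idempotent, so we use Fitting's lemma: for $n\ge 1$ so large that $\operatorname{im}\psi^n=\operatorname{im}\psi^{2n}$, the map $\psi^n$ is bijective on $H_1=\operatorname{im}\psi^n$, and $H=H_1\times H_2$ with $H_2=\ker\psi^n$. From $\tau\psi^n=\mathrm{pr}\,\tau$ we get $\tau(H_1)=T_1$ and $\tau(H_2)\subseteq\ker\mathrm{pr}=T_2$. Since $\tau(H_1)+\tau(H_2)=T_1\oplus T_2$, also $\tau(H_2)=T_2$. Thus $\ell f_i(H_i)=T_i$.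

\subsection{Nonabelian groups}

We use induction on $|H|$ and follow Example~\ref{ex:D8}. By Proposition~\ref{prop:key}, $N=N_1\times N_2\ne1$. Put $Q=H/N$.

\emph{Passing to $Q$.} Let $I_i\subseteq\Delta_i$ be the ideal of $A_i$ generated by $\{n-1:n\in N_i\}$. By \eqref{eq:log}, the kernel $\Delta(N)A$ of $kH\to kQ$ is the ideal generated by the elements $n-1$ with $n\in N_1\cup N_2$, which is $I_1\otimes A_2+A_1\otimes I_2$. Hence $kQ\cong A_1/I_1\otimes A_2/I_2$ by $hN\mapsto\bar f_1(h)\otimes\bar f_2(h)$, where $\bar f_i$ is $f_i$ modulo $I_i$. The maps $\bar f_i$ are trivial on $N_1$ and $N_2$, so this is a factorization of $Q$. By induction, $Q=Q_1\times Q_2$ with $\bar f_i(Q_i)$ spanning $A_i/I_i$. Let $K_i\trianglelefteq H$ be the preimage of $Q_i$.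

The subgroups $K_1,K_2$ are too large, since both contain $N$. But $f_1$ kills $N_2$ and $f_2$ kills $N_1$, so the images $B_i=f_i(K_i)\le V(A_i)$ have the right size.

\emph{$B_i$ is a basis of $A_i$.} Let $E$ be the span of $B_1$. It is a subalgebra containing $N_1=f_1(N_1)$, hence $\Delta(N_1)$, and $A_1=E+I_1$. For $h\in H$ and $n\in N_1$ we have $f_1(h)(n-1)=(hnh^{-1}-1)f_1(h)$ with $hnh^{-1}\in N_1$. Since $f_1(H)$ spans $A_1$, it follows that $A_1\Delta(N_1)\subseteq\Delta(N_1)A_1$, so $I_1=\Delta(N_1)A_1$. Substituting $A_1=E+\Delta(N_1)A_1$ into itself gives $A_1=E+\Delta(N_1)^jA_1$ for all $j$, so $A_1=E$. The same argument shows that $B_2$ spans $A_2$, and thus $|B_i|\ge\dim A_i$. On the other hand $|B_1|=|K_1|/|N_2|$, $|B_2|=|K_2|/|N_1|$ and $|K_i|=|Q_i||N|$, so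
\begin{equation}\label{eq:count}
|B_1||B_2|=|Q_1||Q_2||N|=|H|=\dim A_1\dim A_2 .
\end{equation}
Hence $|B_i|=\dim A_i$, and $A_i=kB_i$ is the group algebra of $B_i$.

\emph{Correcting $f_i$.} If $f_i(H)$ were contained in $B_i$, then $(f_1,f_2)$ would be the desired isomorphism $H\to B_1\times B_2$. In general $f_i(H)$ only normalizes $B_i$, because $K_i\trianglelefteq H$. So $f_i(H)\le\mathcal N(B_i)$. Let $\rho_i:\mathcal N(B_i)\to B_i$ be as in Proposition~\ref{prop:retr} and $q_i=\rho_i\circ f_i:H\to B_i$. Then $\ell q_i=\ell f_i$.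

\emph{Conclusion.} Let $q=(q_1,q_2):H\to B_1\times B_2$. By Lemma~\ref{lem:top}, the map $(\ell,\ell):B_1\times B_2\to T_1\oplus T_2$ has kernel $\Phi(B_1)\times\Phi(B_2)=\Phi(B_1\times B_2)$. Its composite with $q$ is $\tau$, which is onto. So $q(H)\,\Phi(B_1\times B_2)=B_1\times B_2$, hence $q$ is onto, and it is an isomorphism by \eqref{eq:count}. Put $H_1=\ker q_2$ and $H_2=\ker q_1$. Then $H=H_1\times H_2$ and $q_i(H_i)=B_i$, so $\ell f_i(H_i)=\ell q_i(H_i)=\ell(B_i)=T_i$.

This proves Proposition~\ref{prop:P}, and with it Theorems~\ref{thm:A} and~\ref{thm:B}.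

\section{Consequences}\label{sec:cons}

Call an algebra \emph{tensor-indecomposable} if it is not a tensor product of two algebras of dimension $>1$.

\begin{corollary}\label{cor:unique}
A finite $p$-group $H\ne1$ is directly indecomposable if and only if $kH$ is tensor-indecomposable. If $kH\cong A_1\otimes\cdots\otimes A_r\cong A'_1\otimes\cdots\otimes A'_s$ with all $A_i,A'_j$ tensor-indecomposable of dimension $>1$, then $r=s$ and $A_i\cong A'_{\sigma(i)}$ for a permutation $\sigma$.
\end{corollary}

\begin{proof}
A proper direct factorization of $H$ gives a proper tensor factorization of $kH$, and the converse is Theorem~\ref{thm:A}. For the second statement, Theorem~\ref{thm:A} gives $H=\prod H_i=\prod H_j'$ with $kH_i\cong A_i$ and $kH_j'\cong A'_j$. By the first statement both are indecomposable decompositions, and the Krull--Remak--Schmidt theorem applies.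
\end{proof}

For a finite $p$-group $G$ with indecomposable decomposition $G_1\times\cdots\times G_r$, let $\mathcal M(G)$ be the multiset of isomorphism types of the algebras $kG_1,\dots,kG_r$.

\begin{corollary}\label{cor:cancel}
Let $G,H,K,K'$ be finite $p$-groups.
\begin{enumerate}
\item[(a)] $kG\cong kH$ if and only if $\mathcal M(G)=\mathcal M(H)$.
\item[(b)] If $k(G\times K)\cong k(H\times K')$ and $kK\cong kK'$, then $kG\cong kH$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) One direction is Theorem~\ref{thm:B}; the other follows by tensoring the isomorphisms. (b) The multiset $\mathcal M(G\times K)$ is the sum of $\mathcal M(G)$ and $\mathcal M(K)$, and likewise for $H\times K'$. By (a), $\mathcal M(G\times K)=\mathcal M(H\times K')$ and $\mathcal M(K)=\mathcal M(K')$, so $\mathcal M(G)=\mathcal M(H)$.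
\end{proof}

The modular isomorphism problem reduces to indecomposable groups. Say that $G$ is \emph{determined by $kG$} if every finite $p$-group $X$ with $kX\cong kG$ is isomorphic to $G$.

\begin{corollary}
Let $G=G_1\times\cdots\times G_r$ be an indecomposable decomposition. Then $G$ is determined by $kG$ if and only if every $G_i$ is determined by $kG_i$.
\end{corollary}

\begin{proof}
If every $G_i$ is determined by $kG_i$ and $kG\cong kH$, Theorem~\ref{thm:B} gives $G_i\cong H_{\sigma(i)}$ for all $i$, so $G\cong H$. Conversely, suppose $kX\cong kG_1$ with $X\not\cong G_1$, and put $G'=X\times G_2\times\cdots\times G_r$. Then $kG'\cong kG$. If $G'\cong G$, decompose $X$ into indecomposable factors; by the Krull--Remak--Schmidt theorem, removing $G_2,\dots,G_r$ from both lists of factors gives $X\cong G_1$, a contradiction.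
\end{proof}

\begin{remark}
Theorem~\ref{thm:B} recovers the splitting of abelian factors quoted in the introduction. By maximality of $\mathrm{Ab}(G)$, the group $\mathrm{NAb}(G)$ has no nontrivial abelian direct factor. So in an indecomposable decomposition of $G$ refining $\mathrm{Ab}(G)\times\mathrm{NAb}(G)$, the abelian terms, which are cyclic, are those of $\mathrm{Ab}(G)$. If $kG\cong kH$, the matching $\sigma$ preserves order and commutativity. Hence it pairs cyclic terms with isomorphic cyclic terms, and tensoring over the nonabelian terms gives $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$.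
\end{remark}

\begin{remark}
For $p=2$, the conclusion $kG_i\cong kH_{\sigma(i)}$ of Theorem~\ref{thm:B} cannot be strengthened to $G_i\cong H_{\sigma(i)}$, even for $r=1$, because of the indecomposable $2$-groups mentioned in the introduction.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Fuchs} Fuchs, \emph{Infinite Abelian Groups I}.
\bibitem{GL} Diego Garc\'ia-Lucas, \emph{The modular isomorphism problem and abelian direct factors}, arXiv:2209.15128 (2022).
\end{thebibliography}
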